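# A positive function that separates two families of rectangles

## 1. Why positivity looks like an obstruction

The answer one would first guess is *no*. We are given two lists $\mathcal C$ and $\mathcal D$ of allowed side lengths, with no common element, each containing arbitrarily small lengths. We look for an integrable function $f$ on the unit square whose averages over small rectangles with sides in $\mathcal C$ converge to $f$ almost everywhere, while its averages over small rectangles with sides in $\mathcal D$ are unbounded at almost every point. Signed functions of this kind exist when $\mathcal D$ has lengths deep inside gaps of $\mathcal C$. May $f$ be positive? A positive function has no cancellation to hide behind: if a $\mathcal D$-rectangle contains too much mass, every larger $\mathcal C$-rectangle around it contains that mass too. So one expects the $\mathcal C$-averages to notice. Let us make the question precise and then test this guess.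

**Definitions.** Let $\mathcal R$ be the family of rectangles $[a,b)\times[c,d)$ in $\mathbb R^2$, $a<b$, $c<d$. For $\mathcal C\subset(0,1]$, let $\mathcal R_{\mathcal C}$ be the family of those with $b-a\in\mathcal C$ and $d-c\in\mathcal C$. It is a *differentiation basis* (every point lies in rectangles of the family of arbitrarily small diameter) exactly when $\liminf\mathcal C=0$, that is, when $\mathcal C$ accumulates at $0$. Write $|\cdot|$ or $m$ for Lebesgue measure. For a differentiation basis $\mathcal M\subset\mathcal R$ and $f\in L^1$ put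
$$\delta_{\mathcal M}(z,f)=\limsup_{\operatorname{diam}R\to0,\ z\in R\in\mathcal M}\left|\frac1{|R|}\int_Rf\,dm-f(z)\right| .$$
If $z\in(0,1)^2$, all small rectangles containing $z$ lie in the square, so only boundary points, a null set, could see anything outside it.

**Standing hypotheses.** Throughout, $\mathcal C,\mathcal D\subset(0,1]$, $\liminf\mathcal C=\liminf\mathcal D=0$ and $\mathcal C\cap\mathcal D=\emptyset$. For $x\in\mathcal D$ let
$$\overline x=\sup\{a\in\mathcal C:a<x\},\qquad \underline x=\inf\{a\in\mathcal C:a>x\},\qquad \inf\emptyset=+\infty ,$$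
where $x/\underline x=0$ if $\underline x=+\infty$. So $\overline x$ and $\underline x$ are the lower and upper ends of the gap of $\mathcal C$ in which $x$ sits. The condition that some lengths of $\mathcal D$ are, relative to their own size, very far from $\mathcal C$ on both sides is
$$\liminf_{x\to0,\ x\in\mathcal D}\ \max\left\{\frac{\overline x}{x},\frac{x}{\underline x}\right\}=0. \tag{$*$}$$

Two results are quoted as known. The problem is taken from Michihiro Hirayama, Davit Karagulyan, "Differentiation properties of class $L^1([0,1]^2)$ with respect to two different basis of rectangles", arXiv:2105.04179 (2021).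

**Theorem 1 (known).** Under the standing hypotheses and $(*)$ there is $f\in L^1([0,1]^2)$ with $\delta_{\mathcal R_{\mathcal C}}(z,f)=0$ and $\delta_{\mathcal R_{\mathcal D}}(z,f)=\infty$ for almost all $z\in[0,1]^2$. (The function constructed there is unbounded both from above and from below.)

**Theorem 2 (known).** Under the standing hypotheses, if the $\liminf$ in $(*)$ is $>0$, then for every $f\in L^1([0,1]^2)$ with $f\ge0$ a.e., $\delta_{\mathcal R_{\mathcal C}}(z,f)=0$ for a.e. $z$ implies $\delta_{\mathcal R_{\mathcal D}}(z,f)=0$ for a.e. $z$.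

The question is whether the function in Theorem 1 can always be taken positive.

We also recall the Jessen–Marcinkiewicz–Zygmund theorem (Fund. Math. 25 (1935)): if $|g|(\log^+|g|)^{d-1}$ is integrable on $[0,1]^d$, then for a.e. $z$ the averages of $g$ over axis-parallel boxes containing $z$ and shrinking to $z$ converge to $g(z)$.

Now the tests.

*Bounded functions.* If $f$ is bounded, the theorem just recalled gives $\delta_{\mathcal R_{\mathcal C}}(z,f)=\delta_{\mathcal R_{\mathcal D}}(z,f)=0$ a.e. So $f$ must be unbounded.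

*Interlaced powers of two.* Let $\mathcal C=\{2^{-2k}:k\ge0\}$ and $\mathcal D=\{2^{-2k-1}:k\ge0\}$. For $x=2^{-2k-1}$ we have $\overline x/x=x/\underline x=\frac12$, so $(*)$ fails. A $\mathcal D$-rectangle $R=[a,a+w)\times[b,b+w')$ lies in the $\mathcal C$-rectangle $R'=[a,a+2w)\times[b,b+2w')$, and if $f\ge0$ then $\frac1{|R|}\int_Rf\le\frac4{|R'|}\int_{R'}f$. If the $\mathcal C$-averages converge to $f(z)<\infty$, the $\mathcal D$-averages at $z$ stay bounded. This confirms the guess here, and Theorem 2 says more.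

*A point mass.* Now take a pair that satisfies $(*)$:
$$\mathcal C=\{2^{-k^2}:k\ge1\},\qquad \mathcal D=\{2^{-k^2-k}:k\ge1\}. \tag{1}$$
For $w=2^{-k^2-k}$ the gap has ends $u=\overline w=2^{-(k+1)^2}=2^{-k-1}w$ and $v=\underline w=2^{-k^2}=2^kw$, so both ratios tend to $0$. Put mass $\mu$ uniformly on a square $[0,\tau)^2$ with $\tau\le u$. The $w\times w$ squares containing this square have average $\lambda:=\mu/w^2$, and they fill $[\tau-w,w)^2$, of area at most $4w^2$. But $uv=w^2/2$. So the $u\times v$ rectangles containing the mass have average $2\lambda$, and they fill an area $(2u-\tau)(2v-\tau)\ge uv=w^2/2$, at least one eighth of the previous one. The $\mathcal C$-rectangles notice, on a set of comparable size. Again the guess looks right.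

## 2. A two-scale Cantor set in one gap, and the price in mass

The point mass is the wrong object, and a different distribution of mass already defeats the heuristic. Keep the pair (1), fix $\ell\ge1$, take $k\ge4\ell$, and let $u,w,v$ be as above. Put $\pi=2^{3\ell}w$, $\sigma=2^\ell u$ and
$$P=\{x:x\bmod\pi\in[0,w)\},\qquad Q=\{x:x\bmod\sigma\in[0,u)\},\qquad E=P\cap Q .$$
All lengths are powers of $2$, $u<\sigma<w<\pi<v$, and $E$ is $\pi$-periodic. Per unit length $|P|=2^{-3\ell}$ and $|E|=2^{-4\ell}$. How dense does $E$ look?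

- In a component of $P$, an interval of length $w$, the density of $E$ is exactly $2^{-\ell}$, since $w$ is a multiple of $\sigma$.
- In an interval of length $c\in\mathcal C$, $c\ge v$, it is exactly $2^{-4\ell}$, since $c$ is a multiple of the period $\pi$.
- In an interval of length $c\in\mathcal C$, $c\le u$, containing $x$, it is at most $1$, and it is $0$ unless $x\in E^*:=E+[-u,u]$. Since $E$ consists of intervals of length at least $u$, $|E^*|\le3\cdot2^{-4\ell}$.

Let $f=K\mathbf 1_{E\times E}$ with $K=\lambda2^{2\ell}$. Each $z\in P\times P$ lies in a $w\times w$ square of average $K2^{-2\ell}=\lambda$, and $|P\times P|=2^{-6\ell}$. For $\mathcal C$-rectangles with one side $\le u$ and one side $\ge v$ the average is at most $K2^{-4\ell}=\lambda2^{-2\ell}$; with both sides $\ge v$ it is $K2^{-8\ell}=\lambda2^{-6\ell}$; with both sides $\le u$ it is $0$ unless $z\in E^*\times E^*$, a set of measure at most $9\cdot2^{-8\ell}$, that is, $9\cdot2^{-2\ell}$ times $|P\times P|$. So outside a small proportion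 of $P\times P$, the $\mathcal D$-squares see $\lambda$ and no $\mathcal C$-rectangle sees more than $\lambda2^{-2\ell}$. Positivity alone does not let $\mathcal C$ control $\mathcal D$.

The natural next move is to superpose such layers, one for each of $S$ different gaps, until the sets $P_s\times P_s$ cover most of the square. Covering half of it needs $S2^{-6\ell}\ge\frac12$. But then a $\mathcal C$-rectangle with sides above all the gaps used has average exactly $S\lambda2^{-6\ell}\ge\lambda/2$. Here the attempt stops: the layers together are too heavy. The particular set $E$ is not to blame.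

**Lemma 3.** Let $g\ge0$ be integrable on $\mathbb R^2$, let $\lambda>0$, and let $(p_1,q_1),\dots,(p_N,q_N)$ be pairs of positive numbers. The set $U$ of points that lie in a rectangle $[a,a+p_i)\times[b,b+q_i)$, for some $i$, on which $g$ has average $\ge\lambda$, is contained in a set of measure at most $9N\|g\|_1/\lambda$.

*Proof.* It suffices to treat $N=1$. Tile the plane by a grid of cells of size $p\times q$. If $z\in U$ lies in the cell $\Theta$, the rectangle $R\ni z$ lies in the union $\Theta'$ of $\Theta$ and its eight neighbors, so $\int_{\Theta'}g\ge\lambda pq$. Each point lies in nine of the sets $\Theta'$, so there are at most $9\|g\|_1/(\lambda pq)$ such cells. They cover $U$. $\square$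

Thus if each layer reaches the value $\lambda$ on its own set with rectangles of a single shape, the total mass is at least $\lambda/9$ times the measure of the set covered. To cover nearly everything with small mass, one layer must serve many shapes with the same mass. Natural shapes are $w_i\times w_{n+1-i}$, $i=1,\dots,n$, with $w_1>\dots>w_n$ in $\mathcal D$ taken from $n$ gaps. With a point mass all products $w_iw_{n+1-i}$ would have to be comparable, and $(*)$ gives nothing of the sort. The way out is to let the density seen at scale $w_i$ depend only on the *index* $i$, not on the length.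

**The density exponents.** For $\mathbb R^d$ we shall use $L=2d\ell$; for the square, $L=4\ell$. We intersect $n$ sets like $E$, one per gap, each of density $2^{-L}$. An interval with length in $\mathcal C$ that is shorter than exactly $a$ of the $w_i$ will see density at most about $2^{-L(n-a)}$, with exponent a multiple of $L$. An interval of length $w_i$ in the right place will see density about $2^{-L(n-i)-\ell}$. For two coordinates, $\mathcal C$-rectangles have exponents in $4\ell\mathbb Z$, and $\mathcal D$-rectangles have exponents in $4\ell\mathbb Z+2\ell$, half-way between. With $n=2$, for instance, the shapes $w_1\times w_2$ and $w_2\times w_1$ have exponent $(4\ell+\ell)+\ell=6\ell$, while $\mathcal C$-rectangles with $a+b=2$ and $a+b=3$ have exponents $8\ell$ and $4\ell$.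

The off-center position $\ell=L/4$ is needed. If an interval of length $w_i$ saw the exponent $L(n-i)+L/2$, in the middle of the gap, the shapes with $i+j=n+1$ would have exponent $L(n-1)+L=Ln$, exactly that of $\mathcal C$-rectangles with $a+b=n$, and the two kinds of averages would be comparable.

## 3. Separation by functions $f\ge1$: statements and gluing

So the guess is wrong, and always wrong under $(*)$.

**Theorem A.** Let $\mathcal C,\mathcal D$ satisfy the standing hypotheses and $(*)$. Then there is $f\in L^1([0,1]^2)$ with $f\ge1$ such that $\delta_{\mathcal R_{\mathcal C}}(z,f)=0$ and $\delta_{\mathcal R_{\mathcal D}}(z,f)=\infty$ for a.e. $z\in[0,1]^2$.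

For $d\ge2$ let $\mathcal R^d_{\mathcal C}$ be the family of half-open axis-parallel boxes in $\mathbb R^d$ with all side lengths in $\mathcal C$, and define $\delta$ analogously.

**Theorem B.** Let $d\ge2$, let $\mathcal C,\mathcal D$ satisfy the standing hypotheses and $(*)$, and let $\varphi:[0,\infty)\to[0,\infty)$ be any Borel function with $\varphi(u)=o((\log u)^{d-1})$ as $u\to\infty$. Then there is $f\ge1$ in $L^1([0,1]^d)$ with $\int f\varphi(f)<\infty$ such that $\delta_{\mathcal R^d_{\mathcal C}}(z,f)=0$ and $\delta_{\mathcal R^d_{\mathcal D}}(z,f)=\infty$ for a.e. $z\in[0,1]^d$. This is sharp: if $\int|f|(\log^+|f|)^{d-1}<\infty$, then $\delta_{\mathcal R^d_{\mathcal D}}(z,f)=0$ a.e.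

**Corollary C ($d=2$).** Under the standing hypotheses the following are equivalent:

1. $(*)$ holds;
2. there is $f\ge1$ in $L^1([0,1]^2)$ with $\delta_{\mathcal R_{\mathcal C}}(\cdot,f)=0$ a.e. and $\delta_{\mathcal R_{\mathcal D}}(\cdot,f)=\infty$ a.e.;
3. there is $f\ge0$ in $L^1([0,1]^2)$ with $\delta_{\mathcal R_{\mathcal C}}(\cdot,f)=0$ a.e. but not $\delta_{\mathcal R_{\mathcal D}}(\cdot,f)=0$ a.e.

In (2), $f$ can in addition be taken with $\int f\varphi(f)<\infty$ for any prescribed Borel $\varphi\ge0$ with $\varphi(u)=o(\log u)$, and $o(\log u)$ cannot be replaced by $O(\log u)$.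

The function will be glued from stages $\ell=1,2,\dots$. The next lemma says what a stage must deliver. Norms and measures are taken over the unit cube.

**Lemma 4 (gluing).** Let $d\ge2$. Suppose that for every $\ell\ge1$ there are finitely many functions $f_{\ell,s}=K_\ell\mathbf 1_{W_{\ell,s}}$ with $K_\ell>0$, where $W_{\ell,s}\subset\mathbb R^d$ is $1$-periodic in each coordinate and $W_{\ell,s}\cap[0,1)^d$ is a finite union of half-open dyadic cubes. Suppose that there are also measurable sets $B_\ell\subset\mathbb R^d$, $H_\ell\subset[0,1)^d$ and numbers $\varepsilon_\ell\ge0$ such that, with $G_\ell=\sum_sf_{\ell,s}$: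

- (G1) $G_\ell=0$ off $B_\ell$, and $\sum_\ell|B_\ell|<\infty$;
- (G2) $\frac1{|R|}\int_RG_\ell\le\varepsilon_\ell$ whenever $z\notin B_\ell$ and $z\in R\in\mathcal R^d_{\mathcal C}$, and $\sum_\ell\varepsilon_\ell<\infty$;
- (G3) each $z\in H_\ell$ lies in some $R\in\mathcal R^d_{\mathcal D}$ with $R\subset[0,1)^d$, $\operatorname{diam}R\le d2^{-\ell}$ and $\frac1{|R|}\int_Rf_{\ell,s}\ge\ell$ for some $s$, and $\sum_\ell|[0,1]^d\setminus H_\ell|<\infty$;
- (G4) $\sum_\ell\|G_\ell\|_1<\infty$.

Then $f=\max\{1,\sup_{\ell,s}f_{\ell,s}\}$ on $[0,1]^d$ satisfies $1\le f\in L^1$, and $\delta_{\mathcal R^d_{\mathcal C}}(z,f)=0$, $\delta_{\mathcal R^d_{\mathcal D}}(z,f)=\infty$ for a.e. $z$.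

*Proof.* Since a supremum of nonnegative numbers is at most their sum, $1\le f\le1+\sum_\ell G_\ell$, which is integrable by (G4). So $f$ is integrable and finite a.e.

For the $\mathcal C$-averages we cut $f$ at a stage $\ell_0$, because the first stages form a step function and the later ones are controlled by (G2). Let $g=\max\{1,\sup_{\ell<\ell_0,\,s}f_{\ell,s}\}$. Then $0\le f-g\le\sum_{\ell\ge\ell_0}G_\ell$, because $\max\{a,b\}-a\le b$ for $a,b\ge0$. Let $Z_{\ell_0}=(0,1)^d\setminus\bigcup_{\ell\ge\ell_0}B_\ell$. If $z\in Z_{\ell_0}$, then $G_\ell(z)=0$ for all $\ell\ge\ell_0$, so $f(z)=g(z)$. For $R\in\mathcal R^d_{\mathcal C}$ with $z\in R\subset(0,1)^d$, Tonelli and (G2) give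
$$\left|\frac1{|R|}\int_Rf-f(z)\right|\le\left|\frac1{|R|}\int_Rg-g(z)\right|+\sum_{\ell\ge\ell_0}\varepsilon_\ell .$$
The function $g$ is a maximum of finitely many step functions, so it is constant on the half-open dyadic cubes of some side $2^{-r}$. Off finitely many hyperplanes $z$ is interior to such a cube, and the first term on the right is $0$ for all small $R$. (For a bounded $g$ one could also quote Jessen–Marcinkiewicz–Zygmund.) Hence $\delta_{\mathcal R^d_{\mathcal C}}(z,f)\le\sum_{\ell\ge\ell_0}\varepsilon_\ell$ for a.e. $z\in Z_{\ell_0}$. Since $Z_{\ell_0}\subset Z_{\ell_1}$ for $\ell_1\ge\ell_0$, a.e. $z\in Z_{\ell_0}$ satisfies the same bound with every $\ell_1\ge\ell_0$ in place of $\ell_0$, and so $\delta_{\mathcal R^d_{\mathcal C}}(z,f)=0$. By Borel–Cantelli and (G1), $\bigcup_{\ell_0}Z_{\ell_0}$ has full measure.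

For the $\mathcal D$-averages, Borel–Cantelli and (G3) show that a.e. $z$ lies in $H_\ell$ for all large $\ell$. So it lies in boxes $R_\ell\in\mathcal R^d_{\mathcal D}$, $R_\ell\subset[0,1)^d$, with diameters tending to $0$ and $\frac1{|R_\ell|}\int_{R_\ell}f\ge\ell$. As $f(z)<\infty$ a.e., $\delta_{\mathcal R^d_{\mathcal D}}(z,f)=\infty$. $\square$

It remains to build a stage.

## 4. Cantor sets whose density changes only inside gaps of $\mathcal C$

Fix $d\ge2$, integers $\ell,n,S\ge1$ and $\rho>0$, and put $L=2d\ell$. Everything in this section is one-dimensional; for Theorem A read $d=2$, $L=4\ell$.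

**Step 1: choosing the gaps.** We need $nS$ lengths in $\mathcal D$, each deep in a gap of $\mathcal C$, with the gaps separated. By $(*)$ there are arbitrarily small $x\in\mathcal D$ with $\overline x\le2^{-L}x$ and $x\le2^{-L}\underline x$, and $\underline x<\infty$ if $x<\sup\mathcal C$. Choose such points $w_1>w_2>\dots>w_{nS}$ recursively. Writing $u_k=\overline{w_k}$ and $v_k=\underline{w_k}$, require
$$w_1<\min\{\rho,\ 2^{-(L-\ell)-1},\ \sup\mathcal C\},\qquad w_{k+1}<u_k .$$
This is possible since $u_k>0$. Three facts follow.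

- $\mathcal C\cap(u_k,v_k)=\emptyset$: an $a\in\mathcal C$ with $a<w_k$ is $\le u_k$, one with $a>w_k$ is $\ge v_k$, and $w_k\notin\mathcal C$ because $\mathcal C\cap\mathcal D=\emptyset$.
- $u_k\le2^{-L}w_k$ and $w_k\le2^{-L}v_k$.
- $v_{k+1}\le u_k$: since $w_{k+1}<u_k=\sup\{a\in\mathcal C:a<w_k\}$, some $a\in\mathcal C$ has $w_{k+1}<a<w_k$, and then $v_{k+1}\le a\le u_k$.

**Step 2: dyadic scales.** We replace lengths by powers of $2$, so that independence becomes a statement about binary digits. Let $h_k,\tau_k$ be the powers of $2$ with $w_k\le h_k<2w_k$ and $u_k\le\tau_k<2u_k$, and put $\pi_k=2^{L-\ell}h_k$, $\sigma_k=2^\ell\tau_k$. Then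
$$\pi_k<2^{L-\ell+1}w_k\le2^{1-\ell}v_k\le v_k,\qquad \sigma_k<2^{\ell+1}u_k\le2^{\ell+1-L}w_k\le\tfrac14w_k,\qquad \pi_{k+1}\le v_{k+1}\le u_k\le\tau_k, \tag{2}$$
where the middle chain uses $L\ge4\ell$, so $\ell+1-L\le1-3\ell\le-2$. Also $\pi_1<2^{L-\ell+1}w_1<1$. Hence
$$1\ge\pi_1>h_1>\sigma_1>\tau_1\ge\pi_2>h_2>\sigma_2>\tau_2\ge\cdots . \tag{3}$$

**Step 3: the sets.** Each gap gets a set $P_k$, seen by intervals of length $w_k$ as full, and a set $Q_k$, seen by them as already averaged:
$$P_k=\{x\in\mathbb R:x\bmod\pi_k\in[0,h_k)\},\qquad Q_k=\{x:x\bmod\sigma_k\in[0,\tau_k)\},\qquad E_k=P_k\cap Q_k .$$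
If $\pi_k=2^{-p}$ and $h_k=2^{-q}$, then $x\in P_k$ means that the binary digits number $p+1,\dots,q$ of the fractional part of $x$ vanish. For example, $\pi=\frac12$ and $h=\frac18$ give $[0,\frac18)\cup[\frac12,\frac58)$ in $[0,1)$: digits $2$ and $3$ vanish. So $P_k$ fixes $L-\ell$ digits and $Q_k$ fixes $\ell$ digits, and by (3) these blocks of digits are pairwise disjoint. Since binary digits are independent under Lebesgue measure on $[0,1)$, all the $P_k,Q_k$ are independent, with
$$|P_k|=2^{-(L-\ell)},\qquad|Q_k|=2^{-\ell},\qquad|E_k|=2^{-L}.$$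
The same holds, relative to any dyadic interval of length $2^{-r}$, for those $P_k,Q_k$ that involve only digits of index $>r$. All sets here are $1$-periodic, and $|\cdot|$ of a $1$-periodic set means its measure in one period.

**Step 4: blocks.** We group the gaps into $S$ blocks of $n$; block $s$ will carry one function $f_s$. Re-index $k=(s-1)n+i$ as $(s,i)$, $1\le s\le S$, $1\le i\le n$, so that $w_{s,i}$ decreases in lexicographic order. Put
$$A_{s,0}=\mathbb R,\qquad A_{s,a}=\bigcap_{i\le a}E_{s,i},\qquad A_s=A_{s,n},\qquad F_{s,i}=A_{s,i-1}\cap P_{s,i}.$$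
Then
$$|A_{s,a}|=2^{-La},\qquad|F_{s,i}|=2^{-L(i-1)-(L-\ell)}=2^{\ell-Li}. \tag{4}$$
Both families decrease in the second index, for $F$ because $F_{s,i+1}\subset A_{s,i}\subset F_{s,i}$. For $a\ge1$ the set $A_{s,a}$ restricts no digits beyond the scale $\tau_{s,a}$, so it is a union of dyadic intervals of length $\tau_{s,a}$. Its thickening
$$A^*_{s,a}=A_{s,a}+[-\tau_{s,a},\tau_{s,a}],\qquad A^*_{s,0}=\mathbb R,$$
replaces each of these by an interval three times as long. Hence
$$|A^*_{s,a}|\le3\cdot2^{-La}\qquad(0\le a\le n), \tag{5}$$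
and $A^*_{s,a}$ decreases in $a$, as both $A_{s,a}$ and $\tau_{s,a}$ do.

**Lemma 5 ($\mathcal D$-intervals).** If $x\in F_{s,i}\cap[0,1)$, there is an interval $I=[t,t+w_{s,i})\subset[0,1)$ containing $x$ with
$$|A_s\cap I|\ge\tfrac12|I|\,2^{-\ell-L(n-i)} .$$

*Proof.* First we find room for $I$. Let $J\ni x$ be the component $[m\pi_{s,i},m\pi_{s,i}+h_{s,i})$ of $P_{s,i}$. It is a dyadic interval of length $h_{s,i}\le1$ meeting $[0,1)$, so $J\subset[0,1)$. The set $A_{s,i-1}$ is $\mathbb R$ or a union of dyadic intervals of length $\tau_{s,i-1}\ge\pi_{s,i}>h_{s,i}$ and contains $x$, so it contains $J$. Thus $J\subset F_{s,i}$. As $w_{s,i}\le|J|$, we may take $t=\min\{x,\sup J-w_{s,i}\}$, and then $x\in I\subset J$.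

Now we count inside $I$. An interval of length $w_{s,i}$ contains at least $w_{s,i}/\sigma_{s,i}-2$ full dyadic intervals $G$ of length $\sigma_{s,i}$, and by (2) $w_{s,i}/\sigma_{s,i}\ge4$, so this is at least $w_{s,i}/(2\sigma_{s,i})$. Since $G\subset F_{s,i}$, the conditions defining $A_s$ that are not yet satisfied on $G$ are $Q_{s,i}$ and $E_{s,i'}$ for $i'>i$. All of these involve only digits beyond the scale $\sigma_{s,i}$. So $|A_s\cap G|=|G|\,2^{-\ell}2^{-L(n-i)}$, and summing over the $G$ gives the claim. $\square$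

**Lemma 6 ($\mathcal C$-intervals).** Let $I$ be a half-open interval of length $c\in\mathcal C$, let $x\in I$, and put $a=a_s(c):=\#\{i:c<w_{s,i}\}$. Then
$$|A_s\cap I|\le3|I|\,2^{-L(n-a)}\,\mathbf 1_{A^*_{s,a}}(x).$$

*Proof.* This is where the gaps of $\mathcal C$ are used. The $w_{s,i}$ decrease in $i$, so $c<w_{s,i}$ exactly for $i\le a$; as $c\notin(u_{s,i},v_{s,i})$, we have $c\le u_{s,i}$ for $i\le a$ and $c\ge v_{s,i}$ for $i>a$.

For the indicator, let $a\ge1$ and $y\in A_s\cap I$. Then $y\in A_{s,a}$ and $|x-y|<c\le u_{s,a}\le\tau_{s,a}$, so $x\in A^*_{s,a}$. Hence the left side is $0$ if $x\notin A^*_{s,a}$.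

For the measure, the case $a=n$ is trivial. Let $a<n$ and $\pi=\pi_{s,a+1}$, so that $\pi\le v_{s,a+1}\le c$. The set $\bigcap_{i>a}E_{s,i}\supset A_s$ involves only digits beyond the scale $\pi$, so it has density $2^{-L(n-a)}$ in every dyadic interval of length $\pi$. The interval $I$ meets at most $c/\pi+2\le3c/\pi$ of these. $\square$

## 5. One stage in the square

Now $d=2$ and $L=4\ell$. The parameters are
$$K=\ell\,2^{4\ell n-2\ell+2},\qquad T=4\ell n+2\ell,\qquad S=\lceil\ell2^{T+1}/n\rceil,\qquad f_s=K\mathbf 1_{A_s\times A_s},\qquad G=\sum_{s=1}^Sf_s .$$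
The height $K$ makes the $\mathcal D$-averages equal to $\ell$, the number $2^{-T}$ will be the measure of one product $F\times F$, and $S$ is the number of blocks needed to cover nearly everything. Since $n\le2^T$,
$$\|f_s\|_1=K2^{-8\ell n}=4\ell\,2^{-T},\qquad Sn2^{-T}\le2\ell+n2^{-T}\le3\ell . \tag{6}$$
Define
$$H_s=\bigcup_{i=1}^nF_{s,i}\times F_{s,n+1-i},\qquad H=[0,1)^2\cap\bigcup_sH_s,$$
$$B^1=\bigcup_s\bigcup_{a=1}^nA^*_{s,a}\times A^*_{s,n+1-a},\qquad B^2=\{(x,y):x\in A^*_{s,n}\text{ or }y\in A^*_{s,n}\text{ for some }s\},\qquad B=B^1\cup B^2 .$$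
The set $B^1$ collects the places where a $\mathcal C$-rectangle could see more than the $\mathcal D$-rectangles do, and $B^2$ those where very thin $\mathcal C$-rectangles could meet many blocks at once.

**Proposition 7.** For all $\ell,n\ge1$ and $\rho>0$:

- (a) each $z\in H$ lies in some $R\in\mathcal R_{\mathcal D}$ with $R\subset[0,1)^2$, $\operatorname{diam}R\le2\rho$ and $\frac1{|R|}\int_Rf_s\ge\ell$ for some $s$; and $|[0,1]^2\setminus H|\le e^{-\ell}$;
- (b) in the unit square $|B|\le27\ell2^{-2\ell}+18\ell2^{2\ell}/n$;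
- (c) if $z\notin B$, then $G(z)=0$ and $\frac1{|R|}\int_RG\le72\ell2^{-2\ell}+108\ell^2/n$ for every $R\in\mathcal R_{\mathcal C}$ containing $z$;
- (d) $\|G\|_1\le12\ell^2/n$.

**Step 1: $\mathcal D$-rectangles see $\ell$ on $H$.** Let $z\in F_{s,i}\times F_{s,j}$, $z\in[0,1)^2$, $i+j=n+1$. Lemma 5 in each coordinate gives $R=I\times I'\in\mathcal R_{\mathcal D}$ with $z\in R\subset[0,1)^2$, sides less than $\rho$, and
$$\frac1{|R|}\int_Rf_s\ge\frac K4\,2^{-2\ell-4\ell(2n-i-j)}=\frac K4\,2^{2\ell-4\ell n}=\ell .$$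

**Step 2: $H$ is nearly everything.** By (4) each product $F_{s,i}\times F_{s,n+1-i}$ has measure $2^{2\ell-4\ell(n+1)}=2^{-T}$. There are $n$ of them, and we show that they hardly overlap. For $i<i'$, since the $F$'s decrease, two of them intersect in $F_{s,i'}\times F_{s,n+1-i}$, of measure $2^{-T-4\ell(i'-i)}$. Bonferroni's inequality ($|\bigcup X_i|\ge\sum|X_i|-\sum_{i<i'}|X_i\cap X_{i'}|$) gives
$$|H_s|\ge n2^{-T}\Bigl(1-\sum_{m\ge1}2^{-4\ell m}\Bigr)\ge n2^{-T-1}.$$
The sets $H_1,\dots,H_S$ depend on disjoint sets of digits of $x$ and $y$, so they are independent, and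
$$|[0,1]^2\setminus H|\le(1-n2^{-T-1})^S\le\exp(-Sn2^{-T-1})\le e^{-\ell}.$$
This proves (a). Here the $n$ shapes pay off: one mass $4\ell2^{-T}$ serves a set of measure at least $n2^{-T-1}$.

**Step 3: the exceptional set is small.** By (5) each product in $B^1$ has measure at most $9\cdot2^{-4\ell(n+1)}=9\cdot2^{-T-2\ell}$, and $2^{-4\ell n}=2^{-T+2\ell}$. With (6),
$$|B^1|\le9Sn2^{-T}2^{-2\ell}\le27\ell2^{-2\ell},\qquad|B^2|\le6S2^{-T}2^{2\ell}\le18\ell2^{2\ell}/n ,$$
which is (b). The factor $2^{-2\ell}$ in $|B^1|$ is the half-step between $\mathcal D$- and $\mathcal C$-exponents.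

**Step 4: $\mathcal C$-rectangles see little off $B$.** Let $z=(x,y)\notin B$, let $R\in\mathcal R_{\mathcal C}$ have sides $c,c'$ and contain $z$, and put $a_s=a_s(c)$, $b_s=a_s(c')$. By Lemma 6,
$$\frac1{|R|}\int_Rf_s\le9K2^{-4\ell(2n-a_s-b_s)}\mathbf 1_{A^*_{s,a_s}}(x)\mathbf 1_{A^*_{s,b_s}}(y)=36\ell\,2^{-2\ell-4\ell(n-a_s-b_s)}\,\mathbf 1_{A^*_{s,a_s}}(x)\mathbf 1_{A^*_{s,b_s}}(y). \tag{7}$$
We sum the right side over $s$, sorting the terms.

- If $a_s+b_s\ge n+1$, then $a_s,b_s\ge1$ and $b_s\ge n+1-a_s$, so $A^*_{s,a_s}\times A^*_{s,b_s}\subset A^*_{s,a_s}\times A^*_{s,n+1-a_s}\subset B^1$ and the term is $0$.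
- If $a_s=n$ or $b_s=n$, the term is $0$, because $z\notin B^2$.
- The $w_{s,i}$ decrease lexicographically, so the pairs $(s,i)$ with $c<w_{s,i}$ form an initial segment, and $0<a_s<n$ for at most one $s$. The same holds for $b_s$. So at most two values of $s$ have $(a_s,b_s)\ne(0,0)$ and a nonzero term. For these $a_s+b_s\le n$, and the term is at most $36\ell2^{-2\ell}$.
- A term with $a_s=b_s=0$ is at most $36\ell2^{-2\ell-4\ell n}=36\ell2^{-T}$. By (6) these add up to at most $36\ell S2^{-T}\le108\ell^2/n$.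

Together, $\frac1{|R|}\int_RG\le72\ell2^{-2\ell}+108\ell^2/n$. Also $G=0$ off $B$, since $A_s\times A_s\subset B^2$. This is (c).

**Step 5: the mass.** By (6), $\|G\|_1=4\ell S2^{-T}\le12\ell^2/n$, which is (d). $\square$

**Proof of Theorem A.** For each $\ell\ge1$ apply Proposition 7 with $\rho=2^{-\ell}$ and any $n=n_\ell\ge2^{4\ell}$, and feed the result into Lemma 4 with $W_{\ell,s}=A_s\times A_s$, which in $[0,1)^2$ is a finite union of dyadic squares of side $\tau_{s,n}$. The requirements hold:
$$\sum_\ell|B_\ell|\le\sum_\ell45\ell2^{-2\ell}<\infty,\qquad\sum_\ell\varepsilon_\ell\le\sum_\ell\bigl(72\ell2^{-2\ell}+108\ell^22^{-4\ell}\bigr)<\infty,$$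
$$\sum_\ell\|G_\ell\|_1\le\sum_\ell12\ell^22^{-4\ell}<\infty,\qquad\sum_\ell|[0,1]^2\setminus H_\ell|\le\sum_\ell e^{-\ell}<\infty ,$$
and the rectangles in (a) have diameter at most $2\cdot2^{-\ell}$. Lemma 4 gives $f\ge1$ with the stated properties. $\blacksquare$

## 6. One stage in the cube $[0,1]^d$

Now $d\ge2$ is arbitrary and $L=2d\ell$. Sums of $d$ $\mathcal D$-exponents lie in $L\mathbb Z+d\ell=L\mathbb Z+L/2$, again half-way. The shapes $(i,n+1-i)$ are replaced by index vectors of fixed sum. For $\mathbf i=(i_1,\dots,i_d)$ write $|\mathbf i|=\sum_ji_j$, and put $M=n+d-1$,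
$$\mathcal I=\{\mathbf i\in\{1,\dots,n\}^d:|\mathbf i|=M\},\qquad q=\#\mathcal I=\binom{n+d-2}{d-1}.$$
The count is that of all ways to write $M$ as an ordered sum of $d$ positive integers; such integers are automatically at most $M-(d-1)=n$. Writing $q=\prod_{j=1}^{d-1}\frac{n+j-1}{j}$ and noting $\frac nj\le\frac{n+j-1}j\le n$ (the last because $(n-1)(j-1)\ge0$), we get
$$\frac{n^{d-1}}{(d-1)!}\le q\le n^{d-1}.$$
The parameters are
$$T=LM-d\ell,\qquad K=\ell\,2^{d+d\ell+L(dn-M)},\qquad S=\lceil\ell2^{T+1}/q\rceil,\qquad f_s=K\mathbf 1_{A_s^d},\qquad G=\sum_sf_s .$$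
Let $c$ denote constants depending only on $d$, which may change from place to place. Then $\|f_s\|_1=K2^{-Ldn}=2^d\ell2^{-T}$. Moreover $T=d\ell(2n+2d-3)\ge dn$, so $2^T\ge n^d\ge q$, and
$$Sq2^{-T}\le2\ell+q2^{-T}\le3\ell,\qquad S2^{-T}\le c\,\ell n^{-(d-1)}. \tag{8}$$
Define $H_s=\bigcup_{\mathbf i\in\mathcal I}\prod_jF_{s,i_j}$, $H=[0,1)^d\cap\bigcup_sH_s$, and $B=B^1\cup B^2$ with
$$B^1=\bigcup_s\bigcup\Bigl\{\prod_jA^*_{s,a_j}:\mathbf a\in\{0,\dots,n\}^d,\ |\mathbf a|=M\Bigr\},\qquad B^2=\{z:z_j\in A^*_{s,n}\text{ for some }s,j\}.$$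

**Proposition 8.** For all $\ell\ge1$, $n\ge2^{2d\ell}$ and $\rho>0$:

- (a) each $z\in H$ lies in some $R\in\mathcal R^d_{\mathcal D}$ with $R\subset[0,1)^d$, $\operatorname{diam}R\le d\rho$ and $\frac1{|R|}\int_Rf_s\ge\ell$ for some $s$; and $|[0,1]^d\setminus H|\le e^{-\ell}$;
- (b) in the unit cube $|B|\le c\,\ell2^{-d\ell}$;
- (c) if $z\notin B$, then $G(z)=0$ and $\frac1{|R|}\int_RG\le c\,\ell^2(2^{-d\ell}+n^{-(d-1)})$ for every $R\in\mathcal R^d_{\mathcal C}$ containing $z$;
- (d) $\|G\|_1\le c\,\ell^2n^{-(d-1)}$.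

**Step 1: $\mathcal D$-boxes see $\ell$ on $H$.** If $z\in\prod_jF_{s,i_j}$, $z\in[0,1)^d$ and $\mathbf i\in\mathcal I$, Lemma 5 in each coordinate gives $R\in\mathcal R^d_{\mathcal D}$ with $z\in R\subset[0,1)^d$, sides less than $\rho$, and average of $f_s$ at least $K2^{-d}\prod_j2^{-\ell-L(n-i_j)}=K2^{-d-d\ell-L(dn-M)}=\ell$.

**Step 2: $H$ is nearly everything.** Each product has measure $\prod_j2^{\ell-Li_j}=2^{d\ell-LM}=2^{-T}$. To bound overlaps, let $\mathbf i\ne\mathbf i'$ in $\mathcal I$. As the $F$'s decrease, the two products intersect in $\prod_jF_{s,\max(i_j,i'_j)}$, of measure $2^{-T-Lm}$ with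
$$m=\sum_j\max(i_j,i'_j)-M=\tfrac12\sum_j|i_j-i'_j|,$$
an integer $\ge1$. Since $\sum_j(i'_j-i_j)=0$, the positive and the negative parts of $\mathbf i'-\mathbf i$ both have sum $m$, so $|i'_j-i_j|\le m$ for all $j$. The last coordinate being determined by the others, for given $\mathbf i$ and $m$ there are at most $(2m+1)^{d-1}\le3^{m(d-1)}$ such $\mathbf i'$. As $2^{-L}\le4^{-d}$ and each unordered pair is counted twice,
$$\sum_{\text{pairs}}2^{-T-Lm}\le\tfrac12q2^{-T}\sum_{m\ge1}\bigl(3^{d-1}4^{-d}\bigr)^m\le\tfrac12q2^{-T}\sum_{m\ge1}4^{-m}=\tfrac16q2^{-T}.$$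
By Bonferroni $|H_s|\ge\frac56q2^{-T}\ge q2^{-T-1}$. The $H_s$ depend on disjoint sets of digits, so $|[0,1]^d\setminus H|\le(1-q2^{-T-1})^S\le\exp(-Sq2^{-T-1})\le e^{-\ell}$.

**Step 3: the exceptional set is small.** There are at most $(n+1)^{d-1}\le(2n)^{d-1}$ vectors $\mathbf a$ in $B^1$. By (5), (8) and $2^{-LM}=2^{-T-d\ell}$,
$$|B^1|\le3^dS(2n)^{d-1}2^{-T-d\ell}\le c\,\ell2^{-d\ell}.$$
Since $2^{-Ln}=2^{-LM+L(d-1)}=2^{-T-d\ell+L(d-1)}$ and $n\ge2^{2d\ell}$,
$$|B^2|\le3dS2^{-Ln}\le c\,\ell\,n^{-(d-1)}2^{2d(d-1)\ell-d\ell}\le c\,\ell2^{-d\ell}.$$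

**Step 4: $\mathcal C$-boxes see little off $B$.** Let $z\notin B$, let $R\in\mathcal R^d_{\mathcal C}$ have sides $c_1,\dots,c_d$ and contain $z$, and let $\mathbf a_s=(a_s(c_j))_j$. By Lemma 6 and $K2^{-Ldn}=2^d\ell2^{d\ell-LM}$,
$$\frac1{|R|}\int_Rf_s\le3^dK2^{-L(dn-|\mathbf a_s|)}\prod_j\mathbf 1_{A^*_{s,a_s(c_j)}}(z_j)=6^d\ell\,2^{d\ell+L(|\mathbf a_s|-M)}\prod_j\mathbf 1_{A^*_{s,a_s(c_j)}}(z_j).$$

- If $|\mathbf a_s|\ge M$, choose $\mathbf a'\in\{0,\dots,n\}^d$ with $\mathbf a'\le\mathbf a_s$ coordinatewise and $|\mathbf a'|=M$. As $A^*_{s,a}$ decreases in $a$, $\prod_jA^*_{s,a_s(c_j)}\subset\prod_jA^*_{s,a'_j}\subset B^1$, so the term is $0$.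
- If some $a_s(c_j)=n$, the term is $0$, because $z\notin B^2$.
- For each $j$ at most one $s$ has $0<a_s(c_j)<n$. So at most $d$ nonzero terms have $\mathbf a_s\ne0$. They have $|\mathbf a_s|\le M-1$ and are at most $6^d\ell2^{d\ell-L}=6^d\ell2^{-d\ell}$.
- Each term with $\mathbf a_s=0$ is at most $6^d\ell2^{d\ell-LM}=6^d\ell2^{-T}$.

So, using (8),
$$\frac1{|R|}\int_RG\le d\,6^d\ell2^{-d\ell}+6^d\ell S2^{-T}\le c\,\ell^2(2^{-d\ell}+n^{-(d-1)}).$$
Moreover $G=0$ off $B$, since $A_s^d\subset B^2$.

**Step 5: the mass.** $\|G\|_1=2^d\ell S2^{-T}\le c\,\ell^2n^{-(d-1)}$ by (8). $\square$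

## 7. Integrability $o((\log u)^{d-1})$, sharpness, and the characterization of $(*)$

**Proof of Theorem B.**

**Step 1: differentiation properties.** Apply Proposition 8 for each $\ell$ with $\rho=2^{-\ell}$ and some $n_\ell\ge2^{2d\ell}$. Then $n_\ell^{-(d-1)}\le2^{-2d(d-1)\ell}\le2^{-d\ell}$, so $|B_\ell|$, $\varepsilon_\ell$ and $\|G_\ell\|_1$ are all at most $c\,\ell^22^{-d\ell}$, hence summable, and $|[0,1]^d\setminus H_\ell|\le e^{-\ell}$. Lemma 4 with $W_{\ell,s}=A_s^d$ yields $f\ge1$ in $L^1([0,1]^d)$ with $\delta_{\mathcal R^d_{\mathcal C}}(z,f)=0$ and $\delta_{\mathcal R^d_{\mathcal D}}(z,f)=\infty$ a.e.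

**Step 2: choosing $n_\ell$ for a given $\varphi$.** The choice of $n_\ell$ is free upward; we use it to make $\varphi$ small at the single height $K_\ell$. Since $dn-M=(d-1)(n-1)$,
$$\log_2K_\ell=\log_2\ell+d+d\ell+L(d-1)(n_\ell-1).$$
For fixed $\ell$ this tends to $\infty$ with $n_\ell$, and it is at most $c\,\ell n_\ell$. As $\varphi(u)=o((\log u)^{d-1})$, we may choose $n_\ell\ge2^{2d\ell}$ with
$$\varphi(K_\ell)\le2^{-\ell}(\log_2K_\ell)^{d-1}.$$

**Step 3: $\int f\varphi(f)<\infty$.** By Borel–Cantelli a.e. $z$ lies in finitely many $B_\ell$, so only finitely many $f_{\ell,s}(z)$ are nonzero, and $f(z)$ is $1$ or some $K_\ell$ with $f_{\ell,s}(z)=K_\ell$. So only the values of $\varphi$ at $1$ and at the $K_\ell$ matter. Let $S_\ell,T_\ell$ be the parameters of stage $\ell$, and $A_{\ell,s}$ its sets $A_s$. Using $K_\ell|A_{\ell,s}|^d=\|f_{\ell,s}\|_1=2^d\ell2^{-T_\ell}$ and (8),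
$$\int f\varphi(f)\le\varphi(1)+\sum_\ell\sum_sK_\ell\varphi(K_\ell)|A_{\ell,s}|^d=\varphi(1)+\sum_\ell S_\ell2^d\ell2^{-T_\ell}\varphi(K_\ell)$$
$$\le\varphi(1)+\sum_\ell c\,\ell^2n_\ell^{-(d-1)}2^{-\ell}(c\,\ell n_\ell)^{d-1}\le\varphi(1)+\sum_\ell c\,\ell^{d+1}2^{-\ell}<\infty .$$

**Step 4: sharpness.** If $\int|f|(\log^+|f|)^{d-1}<\infty$, the Jessen–Marcinkiewicz–Zygmund theorem gives convergence a.e. along all shrinking axis-parallel boxes, in particular along those of $\mathcal R^d_{\mathcal D}$. So $\delta_{\mathcal R^d_{\mathcal D}}(z,f)=0$ a.e. $\blacksquare$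

**Proof of Corollary C.** (1)⇒(2) is Theorem A. (2)⇒(3) is trivial, since a function that is $\infty$ a.e. is not $0$ a.e. For (3)⇒(1), suppose that $(*)$ fails. Then the $\liminf$ in $(*)$ is $>0$, and Theorem 2 says that no $f$ as in (3) exists. The additional integrability in (2) is Theorem B with $d=2$. Finally, $\varphi(u)=\log^+u$ is $O(\log u)$, and $\int f\varphi(f)<\infty$ for this $\varphi$ forces $\delta_{\mathcal R_{\mathcal D}}(\cdot,f)=0$ a.e. by the sharpness part of Theorem B. So $o(\log u)$ cannot be replaced by $O(\log u)$. $\blacksquare$
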